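# Transitive models that cannot be stretched, and virtually strong cardinals

## The structure $L_{\omega_1^L}$ has no proper stretch

Let $M=L_{\omega_1^L}$. Suppose that in some set-forcing extension $V[G]$ there are a transitive set $N$ and an elementary embedding $j\colon M\to N$. What can $N$ be?

We use a textbook fact.

**Fact 1.** There is a sentence $\sigma$ such that a transitive set satisfies $\sigma$ iff it is $L_\beta$ for some limit ordinal $\beta>\omega$. The relation "$y=L_\xi$" is defined by one formula, correctly, in all these $L_\beta$.

So $N=L_\beta$ for some limit $\beta$. Every set in $M$ is countable in $M$. We claim that $j(x)=x$ for all $x\in M$, by $\in$-induction. Clearly $j(\emptyset)=\emptyset$, and $j$ fixes $\omega$ and each $n<\omega$. If $x\neq\emptyset$, take a surjection $e\colon\omega\to x$ in $M$. Then $j(e)\colon\omega\to j(x)$ is surjective, and $j(e)(n)=j(e(n))=e(n)$ by induction. So $j(x)=x$, and hence $M\prec L_\beta$ and $\beta\ge\omega_1^L$. If $\beta>\omega_1^L$, then $\omega_1^L\in L_\beta$. Since $L_\beta$ satisfies "every set is countable", $L_\beta\subseteq L$ contains a surjection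 $\omega\to\omega_1^L$, which is absurd. So $N=M$: no forcing extension can embed $M$ elementarily into another transitive set.

One level up, let $M=L_{\omega_2^L}$ and let $j\colon M\to N=L_\beta$ be elementary. Since $j(\xi)\ge\xi$ for all ordinals $\xi$ (an elementary map is order preserving, and $N$ is well founded), $\beta\ge\omega_2^L$. In $M$ the ordinal $\omega_1^L$ is "the least uncountable ordinal", so $j(\omega_1^L)$ is the least ordinal that $L_\beta$ considers uncountable. Ordinals below $\omega_1^L$ are countable in $L_{\omega_1^L}\subseteq L_\beta$, and $\omega_1^L$ is not countable in $L_\beta\subseteq L$. So $j(\omega_1^L)=\omega_1^L$. Now $M$ satisfies "every nonempty set is a surjective image of $\omega_1^L$", and by elementarity so does $N$. If $\beta>\omega_2^L$, then $L$ would contain a surjection $\omega_1^L\to\omega_2^L$. So again $N=M$.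

Not every $L_\alpha$ behaves this way. Working in $L$, take $\alpha<\omega_1$ with $L_\alpha\prec L_{\omega_1}$ (there is a closed unbounded set of such $\alpha$). The identity is an elementary embedding of $L_\alpha$ into the different transitive set $L_{\omega_1^L}$.

If $V=L$, we have just found unstretchable models of heights $\omega_1$ and $\omega_2$. Other universes have $\omega_2^L$ countable, and there these two examples are only countable models. Could it be that *no* model of uncountable height is unstretchable, even if we allow models of the form $L_\alpha[A]$? If so, how much strength does this require?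

## Generic maximality, the spectrum, and virtually strong cardinals

We work in ZFC. All theories $T$ are countable first-order theories in the language $\{=,\in,A\}$, with $A$ a unary relation symbol, and every $T$ includes the axiom $V=L[A]$. A transitive model carries its interpretation of $A$ with it.

**Definition (generic maximality, spectrum).** Let $M$ be a transitive set that is a model of $T$. It is *generically maximal* if there is no set-forcing extension $V[G]$ containing both a transitive set $N\ne M$ with $N\models T$ and an elementary embedding $j\colon M\to N$ in the language $\{\in,A\}$. Let $\mathfrak{Sp}^*_T$ be the class of ordinals $M\cap\mathrm{Ord}$ with $M$ a generically maximal transitive model of $T$, and let $\mathfrak{Sp}^*=\bigcup_T\mathfrak{Sp}^*_T$. The statement "$\mathfrak{Sp}^*=\omega_1$" means that no ordinal $\geq\omega_1$ belongs to $\mathfrak{Sp}^*$.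

Two remarks. If $M\models T$ and $j\colon M\to N$ is elementary, then $N\models T$ automatically; so generic maximality of $M$ does not depend on the choice of $T$ among the theories true in $M$. Also, as in the examples, $j(\xi)\ge\xi$ on ordinals, so $N\cap\mathrm{Ord}\ge M\cap\mathrm{Ord}$. Note that $j$ may be the identity.

We write $\mathrm{ZFC}^-$ for ZFC without Power Set, with the Collection scheme. Let $\mathfrak{Sp}^L$ be the class of $\alpha$ such that $(L_\alpha,\in,\emptyset)$ is a generically maximal model of
$$\mathrm{ZFC}^-+V=L[A]+V=L+\forall x\,\neg A(x).$$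
Clearly $\mathfrak{Sp}^L\subseteq\mathfrak{Sp}^*$. The opening computations say that $\omega_1^L,\omega_2^L\in\mathfrak{Sp}^L$. In particular "$\mathfrak{Sp}^*=\omega_1$" implies $\omega_2^L<\omega_1$.

$\mathrm{Col}(\omega,X)$ is the Levy collapse making $X$ countable; its conditions are finite partial functions from $\omega$ to $X$.

**Definition (virtually strong).** A cardinal $\kappa$ is *virtually strong* (remarkable) if for every $\gamma>\kappa$ and every $\delta\ge\kappa$ there is a transitive model $M\in V$ with $V_\delta\subseteq M$ such that, in the generic extension by $\mathrm{Col}(\omega,V_\gamma)$, there is an elementary embedding $j\colon V_\gamma\to M$ with critical point $\kappa$ and $j(\kappa)\ge\delta$.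

The critical point is the least ordinal moved. The target $M$ lies in $V$; the embedding need only exist after forcing. A toy case shows how much this can matter: in $V$ there is no order embedding of $\mathbb R$ into $\mathbb Q$, but in the extension by $\mathrm{Col}(\omega,\mathbb R)$ the old set $\mathbb R^V$ is a countable dense linear order without endpoints, hence isomorphic to $\mathbb Q$ by Cantor's theorem. As for the definition itself, a strong cardinal $\kappa$ is virtually strong: given $\gamma,\delta$, take $i\colon V\to M'$ with critical point $\kappa$, $V_\delta\subseteq M'$ and $i(\kappa)\ge\delta$, and use $M=i(V_\gamma)$ and $j=i\restriction V_\gamma$. Here $V_\delta\subseteq M$ because the elements of $V_\delta$ are in $M'$ and have rank below $\delta\le i(\kappa)<i(\gamma)$. On the other hand $\omega$ is not virtually strong, since it is never a critical point.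

The following is used without proof.

**Known Result.** If $\kappa$ is virtually strong, then in the generic extension by $\mathrm{Col}(\omega,<\kappa)$ one has $\mathfrak{Sp}^*=\omega_1$.

The conjecture, from Eilon Bilinsky and Yair Hayut, "The Spectra of transitive models", arXiv:2305.04244 (2023), is that the strength is exact: ZFC $+$ "$\mathfrak{Sp}^*=\omega_1$" is equiconsistent with ZFC $+$ "there exists a virtually strong cardinal". The conjecture is **true**, and these notes prove the following.

**Theorem A.** If $\mathfrak{Sp}^*=\omega_1$, then either $L\models$ "there is a virtually strong cardinal", or there is an ordinal $\lambda$ with $L_\lambda\models\mathrm{ZFC}+$ "there is a virtually strong cardinal". Together with the Known Result it follows that ZFC $+$ "$\mathfrak{Sp}^*=\omega_1$" and ZFC $+$ "there is a virtually strong cardinal" are equiconsistent.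

**Theorem B.** (a) If $\kappa$ is virtually strong in $L$, then $\mathfrak{Sp}^L\subseteq\kappa$. (b) If $\mathfrak{Sp}^L$ is bounded in $\mathrm{Ord}$, then the conclusion of the first sentence of Theorem A holds. Hence the following are equiconsistent over ZFC: there is a virtually strong cardinal; $\mathfrak{Sp}^*=\omega_1$; $\mathfrak{Sp}^*$ is a set; $\mathfrak{Sp}^L\subseteq\omega_1$; $\mathfrak{Sp}^L$ is a set.

**Theorem C.** Assume $\mathfrak{Sp}^*=\omega_1$ and let $\kappa=\omega_1^V$. Then either

- (i) $\kappa$ is virtually strong in $L$, or
- (ii) for some $\lambda>\kappa$ there is, in $L^{\mathrm{Col}(\omega,\lambda)}$, an elementary $i\colon L_\lambda\to L_\lambda$ with critical point $\kappa$ and $\lambda=\sup_n i^n(\kappa)$; moreover $L_\lambda\models\mathrm{ZFC}+$ "$\kappa$ is virtually strong".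

**Corollary D.** Let $V=L$, and let $\kappa$ be a cardinal for which (ii) fails. Then $\kappa$ is virtually strong iff $\kappa$ is inaccessible and $\mathrm{Col}(\omega,<\kappa)\Vdash\mathfrak{Sp}^*=\omega_1$.

We do not claim that alternative (ii) can be removed. The conjecture needs only Theorems A and B.

## Background on $L$, collapses and trees

From now on $\gamma^+,\gamma^{++},\dots$ are computed in $L$ unless another model is named. An *$L$-cardinal* is an infinite cardinal of $L$. A *limit $L$-cardinal* is an $L$-cardinal that is a limit of $L$-cardinals (so $\omega$ is not one, and $\aleph_\omega^L$ is). For an ordinal $\xi$ that is not a cardinal, $\xi^+$ is the least $L$-cardinal above $\xi$.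

**Fact 2.** Let $\delta$ be an $L$-cardinal. Then $L_\delta=H_\delta^L$. Hence every nonempty $x\in L_{\delta^+}$ is the image of $\delta$ under a surjection in $L_{\delta^+}$. If $\theta$ is an uncountable regular $L$-cardinal, then $L_\theta\models\mathrm{ZFC}^-$. GCH holds in $L$. If $X\prec L_\theta$, with $\theta>\omega$ a limit ordinal, then the transitive collapse of $X$ is some $L_{\bar\theta}$ (condensation).

By Fact 1, if $j\colon L_\alpha\to L_\beta$ is elementary with $\alpha>\omega$ a limit, then $\beta$ is a limit, $j(L_\xi)=L_{j(\xi)}$ for $\xi<\alpha$, and $j\restriction L_\xi\colon L_\xi\to L_{j(\xi)}$ is elementary. The last part holds because "$L_\xi\models\psi(x)$" is a bounded statement about $L_\xi$ and $x$.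

**Fact 3.** The forcing theorem holds over transitive models of $\mathrm{ZFC}^-$, and set-forcing extensions of such models satisfy $\mathrm{ZFC}^-$. $\mathrm{Col}(\omega,X)$ is homogeneous: a statement whose parameters are in the ground model is decided by the condition $1$.

**Lemma 1 (tree absoluteness).** Let $W\subseteq W'$ be transitive, $W\models\mathrm{ZFC}^-$, $W'\models\mathrm{ZFC}$. Let $S\in W$ be a tree of finite sequences with an infinite branch in $W'$. Then $S$ has an infinite branch in $W$.

*Proof.* A function $\rho\colon S\to\mathrm{Ord}$ in $W$ that strictly decreases along proper extensions would give, along the branch, an infinite descending sequence of ordinals in $W'$. So $W$ has no such rank function. $\mathrm{ZFC}^-$ proves by recursion that $S$ has one if every nonempty subset of $S$ has a maximal element under extension. So in $W$ some nonempty $E\subseteq S$ has no maximal element. A choice function in $W$ picks for every $s\in E$ a proper extension in $E$; iterating it from any element of $E$ gives an infinite branch of $S$. $\square$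

Here $W$ and $W'$ may be proper classes. The typical use is this. If $X$ is countable in $W$ and $Y\in W$, then the finite attempts to build an elementary $k\colon X\to Y$ along an enumeration of $X$ form a tree in $W$; so if such a $k$ exists in $W'$, one exists in $W$.

## Stretching $L_{\delta^+}$, and why iterating the stretch is not enough

The two opening examples have a common core.

**Lemma 2.** Let $\delta$ be an $L$-cardinal and let $j\colon L_{\delta^+}\to L_\beta$ be elementary, in some $V[G]$, with $\beta>\delta^+$. Then $j(\delta)\ne\delta$, so $j$ has a critical point $\eta\le\delta$. If $\delta$ has cofinality $\omega$ in $L$, then $\eta<\delta$.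

*Proof.* $L_{\delta^+}$ satisfies "every nonempty set is a surjective image of $\delta$". If $j(\delta)=\delta$, then $L_\beta$ satisfies the same, and $\delta^+\in L_\beta$, so $L$ contains a surjection $\delta\to\delta^+$, a contradiction. Now let $s\colon\omega\to\delta$ be cofinal, $s\in L$; then $s\in L_{\delta^+}$. If $\eta=\delta$, then $j(s)(n)=j(s(n))=s(n)$ for all $n$, so $j(s)=s$, and $s$ is cofinal in $j(\delta)>\delta$, a contradiction. $\square$

Suppose now that $\mathfrak{Sp}^L$ is bounded. For every large $\delta$ of $L$-cofinality $\omega$, the model $L_{\delta^+}$ can be stretched, and Lemma 2 gives an embedding $j\colon L_{\delta^+}\to L_\beta$ with critical point $\eta<\delta$. We would like to conclude that $\eta$ is virtually strong in $L$. For this we want, for each $L$-cardinal $\gamma>\eta$, a generic elementary embedding of $L_\gamma$ with critical point $\eta$ that sends $\eta$ to or above $\gamma$.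

But we only know $j(\eta)>\eta$. The sensible repair is to iterate. Put $\eta_0=\eta$ and $\eta_{n+1}=j(\eta_n)$, wait until $\eta_n\ge\gamma$, and use the $n$-fold composite of $j$ on $L_\gamma$. This stops working at two places.

1. The composite is defined on $L_\gamma$ only if $\gamma,j(\gamma),\dots,j^{n-1}(\gamma)$ all lie in the domain of $j$, that is, below $\delta^+$. The range of $j$ is not inside its domain, and nothing so far prevents $j(\gamma)\geq\delta^+$. We also cannot apply $j$ to $j\restriction L_\gamma$, because this map lives in $V[G]$ and need not be an element of $L_{\delta^+}$.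
2. The sequence $(\eta_n)$ may never reach $\gamma$. Its supremum $\lambda$ may lie below $\gamma$, and nothing we have said excludes this.

The way past both is to choose $\gamma$ well. Let $\gamma=f(\eta)$ be the *first* $L$-cardinal for which the wanted embedding does *not* exist. The function $f$ is definable in $L$, and if $\delta$ is closed under $f$, then $L_{\delta^+}$ and $L_\beta$ compute $f$ correctly below $\delta$. So $j(f(\eta))=f(j(\eta))$ stays below $\delta$ as long as $j(\eta)<f(\eta)$, and the composite is defined. If the sequence reached $\gamma$, the composite would be exactly the embedding that $\gamma$ was chosen not to have. So the second obstacle *must* occur: the sequence stays below $\gamma$. Then its supremum $\lambda$ is the ordinal we want, because every cardinal below $\lambda$ is reached by the sequence, and $L_\lambda$ sees a virtually strong cardinal.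

## The relation $P(\mu,\gamma)$ and the function $f$

**Definition ($P$ and $f$).** For an $L$-cardinal $\gamma$ and $\mu<\gamma$, $P(\mu,\gamma)$ holds iff for some $\beta<\gamma^+$,
$$L_{\gamma^{++}}\models\text{``}1\Vdash_{\mathrm{Col}(\omega,\gamma)}\text{ there is an elementary }k\colon L_\gamma\to L_\beta\text{ with critical point }\mu\text{ and }k(\mu)\ge\gamma\text{''}.\tag{1}$$
Let $f(\mu)$ be the least $L$-cardinal $\gamma>\mu$ with $\neg P(\mu,\gamma)$, and $f(\mu)=\infty$ if there is none.

Three values by hand. For $n<\omega$: every element of $L_\omega$ is definable in $L_\omega$, so no $n$ is a critical point of an embedding of $L_\omega$, and $f(n)=\omega$. For $\omega\le\mu<\omega_1^L$: an elementary $k\colon L_{\omega_1^L}\to L_\beta$ moves no ordinal, by the induction in the first example, so $P(\mu,\omega_1^L)$ fails and $f(\mu)=\omega_1^L$. For $\mu=\omega_1^L$: if $k\colon L_{\omega_2^L}\to L_\beta$ is elementary, then $k(\omega_1^L)=\omega_1^L$ as in the second example, so $f(\omega_1^L)=\omega_2^L$.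

The definition is phrased inside $L_{\gamma^{++}}$ so that small levels of $L$ can evaluate it. The next lemma shows that nothing is lost: *any* generic embedding, in any extension of $V$ and into any $L_\zeta$, gives $P$.

**Lemma 3.** Let $\gamma$ be an $L$-cardinal and $\mu<\gamma$. If some set-forcing extension $V[G]$ contains an elementary $k\colon L_\gamma\to L_\zeta$ with critical point $\mu$ and $k(\mu)\ge\gamma$, then $P(\mu,\gamma)$. Conversely, if $P(\mu,\gamma)$, then for some $\beta<\gamma^+$ there is an elementary $k\colon L_\gamma\to L_\beta$ with critical point $\mu$ and $k(\mu)\ge\gamma$ in $L[g]$, whenever $g$ is $\mathrm{Col}(\omega,\gamma)$-generic over $V$.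

*Proof.* The converse is the forcing theorem over $L_{\gamma^{++}}$. Assume $k\in V[G]$ and put $b=k(\mu)$.

**Step 1: move the embedding into a collapse extension of a level of $L$.** Let $g$ be $\mathrm{Col}(\omega,\gamma)$-generic over $V[G]$, and let $\theta>\zeta,\gamma^{++}$ be a regular $L$-cardinal. Then $L_\theta[g]\models\mathrm{ZFC}^-$. In $L_\theta[g]$ enumerate $L_\gamma=\{x_n:n<\omega\}$. Let $S$ be the tree of finite sequences $(y_0,\dots,y_{m-1})$ from $L_\zeta$ such that

- $(L_\gamma,x_0,\dots,x_{m-1})\equiv(L_\zeta,y_0,\dots,y_{m-1})$,
- $y_i=x_i$ if $x_i\in\mu$,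
- $y_i=b$ if $x_i=\mu$.

The satisfaction relations of $L_\gamma$ and $L_\zeta$ are in $L_\theta$, so $S\in L_\theta[g]$. In $V[G][g]$ the sequence $y_n=k(x_n)$ is a branch. By Lemma 1, $S$ has a branch in $L_\theta[g]$. Such a branch is an elementary map $L_\gamma\to L_\zeta$ that fixes all ordinals below $\mu$ and sends $\mu$ to $b\geq\gamma>\mu$, so its critical point is $\mu$. By homogeneity,
$$L_\theta\models\text{``}1\Vdash_{\mathrm{Col}(\omega,\gamma)}\text{ there is an elementary }L_\gamma\to L_\zeta\text{ with critical point }\mu\text{ and }\mu\mapsto b\text{''}.\tag{2}$$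

**Step 2: bring the target below $\gamma^+$.** In $L$ take $X\prec L_\theta$ with $(\gamma+1)\cup\{\zeta,b\}\subseteq X$ and $|X|=\gamma$. The $<_L$-least bijection $\gamma\to L_\gamma$ lies in $X$, and $\gamma\subseteq X$, so $L_\gamma\subseteq X$. Let $\pi\colon X\to L_{\bar\theta}$ be the collapse; then $\bar\theta<\gamma^+$. Since $L_\gamma\cup\{\gamma\}\subseteq X$ and $\mathrm{Col}(\omega,\gamma)\subseteq L_\gamma$, the map $\pi$ fixes $\mu$, $\gamma$, $L_\gamma$ and $\mathrm{Col}(\omega,\gamma)$. Put $\bar\zeta=\pi(\zeta)<\bar\theta$ and $\bar b=\pi(b)\ge\pi(\gamma)=\gamma$. Applying $\pi$ to (2) and using the forcing theorem over $L_{\bar\theta}\models\mathrm{ZFC}^-$, we find in $L_{\bar\theta}[g]\subseteq L_{\gamma^{++}}[g]$ an elementary $L_\gamma\to L_{\bar\zeta}$ with critical point $\mu$ and $\mu\mapsto\bar b\ge\gamma$. By homogeneity (1) holds with $\beta=\bar\zeta<\gamma^+$. $\square$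

Next we check that $P$ captures virtual strength.

**Lemma 4.** Assume ZFC $+$ $V=L$. An ordinal $\kappa$ is a virtually strong cardinal iff $P(\kappa,\gamma)$ holds for all infinite cardinals $\gamma>\kappa$, that is, iff $f(\kappa)=\infty$.

*Proof.* Recall that if $\theta=\beth_\theta$, then $V_\theta=H_\theta=L_\theta$.

**From $P$ to virtually strong.** Let $\gamma>\kappa$ and $\delta\ge\kappa$. Choose $\theta=\beth_\theta>\gamma,\delta$. By $P(\kappa,\theta)$ and Lemma 3, for $g$ $\mathrm{Col}(\omega,\theta)$-generic there is in $V[g]$ an elementary $k\colon L_\theta\to L_\beta$ with critical point $\kappa$ and $k(\kappa)\ge\theta$. So $\beta>\theta$.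

Let $M=k(V_\gamma)$. This is a transitive set in $L_\beta\subseteq L=V$. Next we identify its elements. In $L_\theta=V_\theta$ every $x$ has a rank function, defined on the transitive closure of $\{x\}$, and $x\in V_\gamma$ iff its value at $x$ is below $\gamma$. By elementarity the same is true in $L_\beta$ with $M$ and $k(\gamma)$. Being a rank function on a transitive set is absolute, so
$$M=\{x\in L_\beta:\mathrm{rank}(x)<k(\gamma)\}.$$
If $x\in V_\delta$, then $x\in L_\theta\subseteq L_\beta$ and $\mathrm{rank}(x)<\delta<\theta\le k(\kappa)<k(\gamma)$, so $x\in M$. Thus $V_\delta\subseteq M$. The map $k\restriction V_\gamma\colon V_\gamma\to M$ is elementary with critical point $\kappa$ and sends $\kappa$ to $k(\kappa)\ge\delta$.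

The definition asks for an embedding after forcing with $\mathrm{Col}(\omega,V_\gamma)$. Let $h$ be $\mathrm{Col}(\omega,V_\gamma)$-generic over $V[g]$. In $V[h]$, $V_\gamma$ is countable, and we form the tree of Lemma 3 with $L_\gamma,L_\zeta,\mu,b$ replaced by $V_\gamma,M,\kappa,k(\kappa)$. It has a branch in $V[g][h]$, so by Lemma 1 one in $V[h]$. That is an elementary $V_\gamma\to M$ with critical point $\kappa$ and $\kappa\mapsto k(\kappa)\geq\delta$. By homogeneity one exists in every $\mathrm{Col}(\omega,V_\gamma)$-extension.

Finally, $\kappa$ is a cardinal. Otherwise let $e\colon\nu\to\kappa$ be surjective with $\nu<\kappa$. Then $e\in V_\theta=L_\theta$, and $k(e)(\xi)=k(e(\xi))=e(\xi)$ for $\xi<\nu$. So $k(e)=e$ and $k(\kappa)=\kappa$, a contradiction.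

**From virtually strong to $P$.** Let $\gamma>\kappa$ be a cardinal and choose $\theta=\beth_\theta>\gamma$. Apply the definition with both parameters equal to $\theta$: in a generic extension there is an elementary $k\colon L_\theta\to M$ with critical point $\kappa$ and $k(\kappa)\ge\theta$. By Fact 1, $M=L_\beta$ for some $\beta$. Then $k\restriction L_\gamma\colon L_\gamma\to L_{k(\gamma)}$ is elementary with critical point $\kappa$ and $k(\kappa)\ge\gamma$. By Lemma 3, $P(\kappa,\gamma)$. $\square$

Now we make precise that levels of $L$ compute $f$ correctly. Let $\varphi(\mu,\gamma)$ be the formula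

> "$\gamma>\mu$ is an infinite cardinal, $\gamma^{++}$ exists, $\neg P(\mu,\gamma)$, and $P(\mu,\nu)$ for all infinite cardinals $\nu\in(\mu,\gamma)$".

In $L$ it defines $\gamma=f(\mu)$.

**Lemma 5.** Let $\tau$ be a limit $L$-cardinal, $\zeta\ge\tau$ a limit ordinal, $\mu<\tau$.

- (a) $L_\zeta$ and $L$ have the same infinite cardinals below $\tau$.
- (b) For $L$-cardinals $\gamma\in(\mu,\tau)$: $L_\zeta\models P(\mu,\gamma)$ iff $P(\mu,\gamma)$.
- (c) If $f(\mu)<\tau$, then $f(\mu)$ is the unique $\gamma$ with $L_\zeta\models\varphi(\mu,\gamma)$.

*Proof.* (a) If an infinite ordinal $\xi<\tau$ is not a cardinal in $L$, a surjection witnessing this lies in $L_{\xi^+}\subseteq L_\tau\subseteq L_\zeta$. If $\xi$ is an $L$-cardinal, no such surjection is in $L_\zeta\subseteq L$.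

(b) Let $\gamma<\tau$ be an $L$-cardinal. By (a), $L_\zeta$ and $L$ compute the same $\gamma^+$ and $\gamma^{++}$, both below $\tau$, hence the same $L_{\gamma^{++}}$. The satisfaction relation of $L_{\gamma^{++}}$ lies in $L_{\gamma^{+++}}\subseteq L_\tau\subseteq L_\zeta$, and $P(\mu,\gamma)$ is read off from it.

(c) Let $f(\mu)<\tau$. By (a) and (b), $L_\zeta\models\varphi(\mu,f(\mu))$. For uniqueness, let $L_\zeta\models\varphi(\mu,\gamma')$. If $\gamma'<f(\mu)$, then $\gamma'$ is an $L$-cardinal in $(\mu,\tau)$ by (a), and $P(\mu,\gamma')$ holds by minimality of $f(\mu)$. So $L_\zeta\models P(\mu,\gamma')$ by (b), contradicting $\varphi(\mu,\gamma')$. If $\gamma'>f(\mu)$, then $L_\zeta\models P(\mu,f(\mu))$ by the last clause of $\varphi(\mu,\gamma')$, so $P(\mu,f(\mu))$ by (b), a contradiction. $\square$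

## Critical points are inaccessible in $L$

The purpose of the next lemma is to start an elementary chain of levels of $L$ at the critical point.

**Lemma 6.** Let $\alpha$ be a limit ordinal and let $j\colon L_\alpha\to L_\beta$ be elementary, in some $V[G]$, with critical point $\eta$ such that $\eta^+\le\alpha$. Then $\eta$ is inaccessible in $L$, $j(x)=x$ for $x\in L_\eta$, and $L_\eta\prec L_{j(\eta)}$.

*Proof.* Clearly $\eta>\omega$.

**Step 1: $\eta$ is regular in $L$.** Suppose $s\colon\nu\to\eta$ is cofinal, $\nu<\eta$, $s\in L$. Then $s\in L_{\eta^+}\subseteq L_\alpha$. For $\xi<\nu$, $j(s)(\xi)=j(s(\xi))=s(\xi)$. So $j(s)=s$ is cofinal in $j(\eta)>\eta$, a contradiction.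

**Step 2: $\eta$ is a limit cardinal in $L$.** Suppose $\eta=\nu^+$ with $\nu<\eta$. Then $L_\alpha\models\eta=\nu^+$, because $\eta$ is a cardinal in $L\supseteq L_\alpha$ and ordinals between $\nu$ and $\eta$ are collapsed to $\nu$ in $L_\eta$. So $L_\beta\models j(\eta)=\nu^+$. As $\nu<\eta<j(\eta)$, $L_\beta\subseteq L$ contains a surjection $\nu\to\eta$, a contradiction. By GCH in $L$, $\eta$ is inaccessible in $L$.

**Step 3: $j$ is the identity on $L_\eta$.** We use $\in$-induction. For nonempty $x\in L_\eta=H_\eta^L$ choose a surjection $h\colon\nu\to x$ in $L_\eta$ with $\nu<\eta$. Then $j(h)\colon\nu\to j(x)$ is surjective, and $j(h)(\xi)=j(h(\xi))=h(\xi)$ by induction. So $j(x)=x$.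

**Step 4: elementarity.** For $x\in L_\eta$: $L_\eta\models\psi(x)$ iff $L_{j(\eta)}\models\psi(j(x))$ iff $L_{j(\eta)}\models\psi(x)$. $\square$

Two consequences make this concrete. If $\mu\ge\omega$ is not inaccessible in $L$, then $P(\mu,\mu^+)$ fails, by Lemma 3 and Lemma 6 with $\alpha=\mu^+$; so $f(\mu)=\mu^+$. And if $\delta$ is an $L$-cardinal of $L$-cofinality $\omega$ with no $L$-inaccessible below it, for example $\aleph_\omega^L$, then $\delta^+\in\mathfrak{Sp}^L$. Indeed, a stretch of $L_{\delta^+}$ would have a critical point $\eta<\delta$ by Lemma 2, and $\eta$ would be inaccessible in $L$ by Lemma 6.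

## The critical sequence stays below $f(\eta)$

**Lemma 7 (main lemma).** Let $\delta$ be a limit $L$-cardinal, $\delta<\alpha\le\beta$, $L_\alpha,L_\beta\models\mathrm{ZFC}^-$. Let $j\colon L_\alpha\to L_\beta$ be elementary, in a set-forcing extension $V[G]$, with critical point $\eta<\delta$. Assume $f(\rho)<\delta$ for $\rho=\eta$ and for every $\rho\in[\eta,f(\eta))$. Then the critical sequence $\eta_0=\eta$, $\eta_{n+1}=j(\eta_n)$ is defined and strictly increasing, with all $\eta_n<f(\eta)$. Moreover, for $\lambda=\sup_n\eta_n$: $\lambda$ is a limit $L$-cardinal, $j\restriction L_\lambda\colon L_\lambda\to L_\lambda$ is elementary, and $L_\lambda\models\mathrm{ZFC}+$ "$\eta$ is virtually strong".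

*Proof.* Let $\gamma=f(\eta)<\delta$. As long as they are defined, the $\eta_n$ increase strictly, since $\eta_0<\eta_1$ and $j$ preserves order.

**Step 1: the sequence never reaches $\gamma$.** We have $\eta_0=\eta<\gamma$. Suppose some $\eta_n\geq\gamma$, and let $n\ge1$ be least such. Put $\gamma_0=\gamma$ and $\gamma_{i+1}=j(\gamma_i)$. We claim
$$\gamma_i=f(\eta_i)<\delta\qquad(i<n).\tag{3}$$
For $i=0$ this is our choice of $\gamma$. Suppose it holds for $i$, and $i+1<n$. By Lemma 5(c) with $\tau=\delta$, $\zeta=\alpha$, we have $L_\alpha\models\varphi(\eta_i,\gamma_i)$. By elementarity $L_\beta\models\varphi(\eta_{i+1},\gamma_{i+1})$. By minimality of $n$, $\eta_{i+1}\in[\eta,\gamma)$, so $f(\eta_{i+1})<\delta$ by hypothesis. By the uniqueness in Lemma 5(c) with $\tau=\delta$, $\zeta=\beta$, we get $\gamma_{i+1}=f(\eta_{i+1})<\delta$. This proves (3).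

So for $i<n$ the ordinal $\gamma_i$ is in the domain of $j$, and $j\restriction L_{\gamma_i}\colon L_{\gamma_i}\to L_{\gamma_{i+1}}$ is elementary. The composition of these $n$ maps is an elementary $k\colon L_\gamma\to L_{\gamma_n}$ in $V[G]$. It fixes all ordinals below $\eta$, and $k(\eta)=\eta_n\ge\gamma>\eta$. By Lemma 3, $P(\eta,\gamma)$ holds. This contradicts $\gamma=f(\eta)$.

Hence all $\eta_n<\gamma<\delta<\alpha$; in particular they are all defined.

**Step 2: $\lambda$ is a limit $L$-cardinal.** By Lemma 6 (note $\eta^+\le\delta<\alpha$), $\eta_0$ is inaccessible in $L$. If $\eta_n$ is an $L$-cardinal, then $L_\alpha\models$ "$\eta_n$ is a cardinal", so $L_\beta\models$ "$\eta_{n+1}$ is a cardinal". Since $\eta_{n+1}<\delta$, Lemma 5(a) shows that $\eta_{n+1}$ is an $L$-cardinal. So $\lambda\le\gamma<\delta$ is a supremum of a strictly increasing sequence of $L$-cardinals.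

**Step 3: $L_\lambda\models\mathrm{ZFC}$, and $j$ maps $L_\lambda$ elementarily to itself.** By Lemma 6, $L_{\eta_0}\prec L_{\eta_1}$. This is a statement about elements of $L_\alpha$, expressible there; applying $j$ repeatedly gives $L_{\eta_n}\prec L_{\eta_{n+1}}$ for all $n$. So the $L_{\eta_n}$ form an elementary chain with union $L_\lambda$, and $L_{\eta_n}\prec L_\lambda$. Since $\eta$ is inaccessible in $L$, $L_\eta\models\mathrm{ZFC}$; hence $L_\lambda\models\mathrm{ZFC}$. For $x\in L_{\eta_n}$,
$$L_\lambda\models\psi(x)\iff L_{\eta_n}\models\psi(x)\iff L_{\eta_{n+1}}\models\psi(j(x))\iff L_\lambda\models\psi(j(x)).$$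

**Step 4: $\eta$ is virtually strong in $L_\lambda$.** Let $\gamma'\in(\eta,\lambda)$ be an $L$-cardinal and choose $n\ge1$ with $\eta_n\ge\gamma'$. Then $j^i(\gamma')\le\eta_{n+i}<\lambda$ for all $i$, so $j^n\restriction L_{\gamma'}\colon L_{\gamma'}\to L_{j^n(\gamma')}$ is defined and elementary. Its critical point is $\eta$, and $j^n(\eta)=\eta_n\ge\gamma'$. By Lemma 3, $P(\eta,\gamma')$ holds, and by Lemma 5(b) with $\tau=\zeta=\lambda$, $L_\lambda\models P(\eta,\gamma')$. By Lemma 5(a) the infinite cardinals of $L_\lambda$ are the $L$-cardinals below $\lambda$. So $L_\lambda\models$ "$P(\eta,\gamma')$ for all infinite cardinals $\gamma'>\eta$". Lemma 4, applied inside $L_\lambda\models\mathrm{ZFC}+V=L$, gives $L_\lambda\models$ "$\eta$ is virtually strong". $\square$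

## Bounded $\mathfrak{Sp}^L$: proofs of Theorems B and A

**Proof of Theorem B(a).** Let $\kappa$ be virtually strong in $L$ and $\alpha\ge\kappa$. Pick an $L$-cardinal $\gamma>\alpha$. By Lemma 4 in $L$, $P(\kappa,\gamma)$ holds. By Lemma 3 some $V[g]$ contains an elementary $k\colon L_\gamma\to L_\beta$ with critical point $\kappa$ and $k(\kappa)\ge\gamma$. Then $k\restriction L_\alpha\colon L_\alpha\to L_{k(\alpha)}$ is elementary, also with the empty predicate on both sides, and $k(\alpha)\ge k(\kappa)\ge\gamma>\alpha$. So $(L_\alpha,\in,\emptyset)$ is not generically maximal, and $\alpha\notin\mathfrak{Sp}^L$. $\square$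

**Proof of Theorem B(b).** Let $\mathfrak{Sp}^L\subseteq\sigma$ for an ordinal $\sigma$. If $L$ has a virtually strong cardinal we are done, so assume it has none. By Lemma 4 in $L$, $f(\mu)<\infty$ for every ordinal $\mu$, and $f$ is a definable class function of $L$.

**Step 1: choose $\delta$ closed under $f$ and of $L$-cofinality $\omega$.** Closure makes Lemma 7 applicable; cofinality $\omega$ keeps the critical point away from $\delta$. In $L$ let $\delta_0=\sigma$, let $\delta_{n+1}$ be the least infinite cardinal above $\delta_n$ and above $\sup\{f(\mu):\mu\le\delta_n\}$, and let $\delta=\sup_n\delta_n$. Then $\delta$ is a limit $L$-cardinal of $L$-cofinality $\omega$. If $\mu<\delta$, then $\mu\le\delta_n$ for some $n$, so $f(\mu)<\delta_{n+1}<\delta$.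

**Step 2: stretch $L_{\delta^+}$.** Let $\alpha=\delta^+$. Then $M=(L_\alpha,\in,\emptyset)$ is a model of $\mathrm{ZFC}^-+V=L[A]+V=L+\forall x\,\neg A(x)$ with $\alpha\ge\sigma$, so it is not generically maximal. Some $V[G]$ contains a transitive $N\ne M$ and an elementary $j\colon M\to N$. By elementarity $A^N=\emptyset$ and $N=L_\beta$ with $\beta\ge\alpha$, and $\beta\ne\alpha$ because $N\ne M$. So $\beta>\alpha$.

**Step 3: apply the main lemma.** By Lemma 2, $j$ has a critical point $\eta<\delta$. Since $f(\eta)<\delta$ and $f(\rho)<\delta$ for all $\rho<\delta$, the hypotheses of Lemma 7 hold; $L_\beta\models\mathrm{ZFC}^-$ by elementarity. We obtain $\lambda$ with $L_\lambda\models\mathrm{ZFC}+$ "there is a virtually strong cardinal". $\square$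

**Proof of Theorem A.** If $\mathfrak{Sp}^*=\omega_1$, then $\mathfrak{Sp}^L\subseteq\mathfrak{Sp}^*\subseteq\omega_1$ is bounded, and Theorem B(b) gives the first sentence of Theorem A.

For the equiconsistency let $S$ be ZFC $+$ "there is a virtually strong cardinal". If $S$ is consistent, then by the Known Result, forcing with $\mathrm{Col}(\omega,<\kappa)$, so is ZFC $+$ "$\mathfrak{Sp}^*=\omega_1$".

Conversely, suppose $S$ is inconsistent, and fix a refutation of $S$. Work in ZFC $+$ "$\mathfrak{Sp}^*=\omega_1$". By the first sentence of Theorem A there are two cases.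

- $L\models$ "there is a virtually strong cardinal". Then $L\models S$, and relativizing the refutation to $L$ gives a contradiction.
- There is a set model $L_\lambda$ of $S$. Then $\mathrm{Con}(S)$ holds. But the existence of a refutation of $S$ is a true $\Sigma_1$ statement of arithmetic, hence provable, a contradiction.

So ZFC $+$ "$\mathfrak{Sp}^*=\omega_1$" is inconsistent. This proves Theorem A and the conjecture. $\square$

**End of the proof of Theorem B.** "$\mathfrak{Sp}^*=\omega_1$" implies "$\mathfrak{Sp}^*$ is a set" and "$\mathfrak{Sp}^L\subseteq\omega_1$", and each of these implies "$\mathfrak{Sp}^L$ is a set". The last statement gives the hypothesis of B(b), so the two-case argument just given shows that its consistency with ZFC implies $\mathrm{Con}(S)$. Finally $\mathrm{Con}(S)$ implies $\mathrm{Con}(\mathrm{ZFC}+\mathfrak{Sp}^*=\omega_1)$ by the Known Result. $\square$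

## Coding $\omega_1$ into the predicate: Theorem C

So far the predicate $A$ was empty, and we had no control over the critical point. A predicate $A\subseteq\omega_1$ that makes every $\xi<\omega_1$ visibly countable prevents critical points below $\omega_1$. The aim is to force the critical point to be exactly $\kappa=\omega_1^V$. For this we need a $\delta$ that is definable from $\kappa$ and bounds the relevant values of $f$. The next lemma ensures that these values are not $\infty$.

**Lemma 8.** If $\rho<\mu$, $f(\mu)=\infty$ and $f(\rho)<\infty$, then $f(\rho)<\mu$.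

*Proof.* Suppose $\gamma=f(\rho)\ge\mu$. Let $\tau$ be the least limit $L$-cardinal above $\gamma$. Since $P(\mu,\tau^+)$ holds, Lemma 3 gives in some extension an elementary $k\colon L_{\tau^+}\to L_\beta$ with critical point $\mu$ and $k(\mu)\ge\tau^+$; so $\beta>\tau$, and $\beta$ is a limit. By Lemma 5(c), $L_{\tau^+}\models\varphi(\rho,\gamma)$. As $k(\rho)=\rho$, $L_\beta\models\varphi(\rho,k(\gamma))$, where $k(\gamma)\ge k(\mu)\ge\tau^+>\gamma$. But Lemma 5(c) with $\zeta=\beta$ says $k(\gamma)=f(\rho)=\gamma$, a contradiction. $\square$

**Proof of Theorem C.** Assume $\mathfrak{Sp}^*=\omega_1$, let $\kappa=\omega_1^V$, and assume that (i) fails.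

**Step 1: choose $\delta$ definably from $\kappa$.** By Lemma 4 in $L$, $\gamma:=f(\kappa)<\infty$. If some $\rho\in(\kappa,\gamma)$ had $f(\rho)=\infty$, Lemma 8 would give $\gamma=f(\kappa)<\rho$, which is absurd. So $f(\rho)<\infty$ for all $\rho\in[\kappa,\gamma)$. Let $\delta$ be the least limit $L$-cardinal greater than $\sup\{f(\rho):\kappa\le\rho<\gamma\}$. Let $D(\kappa,\delta)$ be the formula expressing this definition, with "$f(\cdot)=\cdot$" expressed by $\varphi$. We claim that for every limit $\zeta>\delta$,
$$\delta\text{ is the unique }\delta'\text{ with }L_\zeta\models D(\kappa,\delta').\tag{4}$$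
Indeed, by Lemma 5(c) with $\tau=\delta$, $L_\zeta$ computes $f(\kappa)$ and all $f(\rho)$ for $\rho\in[\kappa,\gamma)$ correctly, hence also their supremum, which is below $\delta$. By Lemma 5(a), and since the $L$-cardinal $\delta$ is a cardinal in $L_\zeta\subseteq L$, the structures $L_\zeta$ and $L$ have the same infinite cardinals $\le\delta$. So they find the same least limit cardinal above that supremum.

**Step 2: build the model.** Choose $A\subseteq\omega_1$ coding, via Gödel pairing, a sequence $\langle e_\xi:0<\xi<\omega_1\rangle$ of surjections $e_\xi\colon\omega\to\xi$. Then every $\xi<\kappa$ is countable in $L[A]$, and $\omega_1^{L[A]}=\kappa$. Let $\alpha=(|\delta|^+)^{L[A]}$ and $M=L_\alpha[A]$, a structure with predicate $A$.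

We have $L_\alpha[A]=H_\alpha^{L[A]}$. The inclusion from left to right is clear, as $|L_\xi[A]|<\alpha$ in $L[A]$ for $\xi<\alpha$. For the other, work in $L[A]$, let $x\in H_\alpha$, and take $X\prec(L_\theta[A],\in,A)$ for a large regular $\theta$, with $\kappa\subseteq X$, the transitive closure of $\{x\}$ contained in $X$, and $|X|<\alpha$ (recall $\kappa<\delta<\alpha$). Since $A\subseteq\kappa\subseteq X$, the collapse of $X$ is $L_{\bar\theta}[A]$ with $\bar\theta<\alpha$, and $x$ is fixed by the collapse. So $x\in L_\alpha[A]$.

As $\alpha$ is regular and uncountable in $L[A]$, $M\models\mathrm{ZFC}^-+V=L[A]$. Every $e_\xi$ is in $M$, and in $M$ every nonempty set is a surjective image of $\delta$. Moreover $\alpha$ is an uncountable regular $L$-cardinal, so $L^M=L_\alpha\models\mathrm{ZFC}^-$.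

Since $\alpha>\omega_1$, $M$ is not generically maximal. Let $j\colon M\to N\ne M$ witness this in $V[G]$. By elementarity $N=L_\beta[B]$, where $B=A^N\subseteq\mathrm{Ord}$, and $\beta\ge\alpha$.

**Step 3: the critical point of $j$ is $\kappa$.** It is not some $\eta<\kappa$: for a surjection $e\colon\omega\to\eta$ in $M$ we would have $j(e)(n)=j(e(n))=e(n)$, so $j(e)=e$ and $j(\eta)=\eta$. Suppose now that $j(\xi)=\xi$ for all $\xi\le\kappa$. Since $M\models A\subseteq\kappa$, we get $B\subseteq j(\kappa)=\kappa$; and for $\xi<\kappa$, $\xi\in A$ iff $j(\xi)=\xi\in B$. So $B=A$ and $N=L_\beta[A]\subseteq L[A]$. By (4), $L^M=L_\alpha\models D(\kappa,\delta)$, so $L^N=L_\beta\models D(\kappa,j(\delta))$, and (4) with $\zeta=\beta$ gives $j(\delta)=\delta$. Therefore in $N$ every nonempty set is a surjective image of $\delta$. If $\beta>\alpha$, then $\alpha\in N\subseteq L[A]$, and $L[A]$ has a surjection $\delta\to(|\delta|^+)^{L[A]}$, a contradiction. So $\beta=\alpha$ and $N=M$, both as sets and as structures, a contradiction. Hence the critical point is $\kappa$.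

**Step 4: apply the main lemma.** The restriction $j\restriction L_\alpha\colon L_\alpha\to L_\beta$ is elementary, since $L^M=L_\alpha$ and $L^N=L_\beta$; in particular $L_\beta\models\mathrm{ZFC}^-$. Its critical point is $\kappa<\delta$, $\delta$ is a limit $L$-cardinal below $\alpha$, and $f(\rho)<\delta$ for $\rho\in[\kappa,f(\kappa))$. Lemma 7 gives $\lambda>\kappa$ such that $j\restriction L_\lambda\colon L_\lambda\to L_\lambda$ is elementary with critical point $\kappa$, the critical sequence is cofinal in $\lambda$, and $L_\lambda\models\mathrm{ZFC}+$ "$\kappa$ is virtually strong".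

**Step 5: find such an embedding in $L^{\mathrm{Col}(\omega,\lambda)}$.** Let $g$ be $\mathrm{Col}(\omega,\lambda)$-generic over $V[G]$. In $L[g]$ fix an enumeration $\langle x_n\rangle$ of $L_\lambda$ and a sequence $\langle\lambda_n\rangle$ cofinal in $\lambda$. Consider the tree of finite approximations to a triple consisting of

- an elementary $i\colon L_\lambda\to L_\lambda$ with $i\restriction\kappa=\mathrm{id}$,
- ordinals $\eta_0=\kappa<\eta_1<\cdots$ below $\lambda$ with $i(\eta_n)=\eta_{n+1}$,
- a function $h\colon\omega\to\omega$ with $\eta_{h(n)}\ge\lambda_n$.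

A node of length $m$ specifies $i(x_n),\eta_n,h(n)$ for $n<m$. It must satisfy all requirements that involve only specified values; for the elementarity of $i$ the requirement is
$$(L_\lambda,x_0,\dots,x_{m-1})\equiv(L_\lambda,i(x_0),\dots,i(x_{m-1})).$$
The tree is in $L[g]$. Each single requirement becomes active on all sufficiently long nodes, so an infinite branch gives a full triple. In $V[G][g]$ there is a branch: take $i=j\restriction L_\lambda$, its critical sequence, and $h(n)$ least with $\eta_{h(n)}\ge\lambda_n$. By Lemma 1 there is a branch in $L[g]$. Its $i$ fixes the ordinals below $\kappa$ and has $i(\kappa)=\eta_1>\kappa$, so its critical point is $\kappa$; and $i^n(\kappa)=\eta_n$ has supremum $\lambda$ because of $h$. By homogeneity (ii) holds. $\square$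

## Virtual strength in $L$ through the collapse: Corollary D

**Proof of Corollary D.** Let $V=L$.

**From left to right.** If $\kappa$ is virtually strong, then $P(\kappa,\kappa^+)$ holds by Lemma 4. By Lemma 3 some extension has an elementary $k\colon L_{\kappa^+}\to L_\beta$ with critical point $\kappa$. Lemma 6 with $\alpha=\kappa^+$ shows that $\kappa$ is inaccessible. The statement about $\mathrm{Col}(\omega,<\kappa)$ is the Known Result.

**From right to left.** Let $\kappa$ be inaccessible with $\mathrm{Col}(\omega,<\kappa)\Vdash\mathfrak{Sp}^*=\omega_1$, and let $G$ be $\mathrm{Col}(\omega,<\kappa)$-generic. In $L[G]$ we have $\omega_1=\kappa$ and $\mathfrak{Sp}^*=\omega_1$. Apply Theorem C in $L[G]$. Alternative (ii) is a statement about $L$, and it fails by hypothesis. So (i) holds: $\kappa$ is virtually strong in $L=V$. $\square$
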